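\title{Swan exponents of symmetric and exterior squares in residue characteristic two}

\begin{abstract}
Let $\rho$ be a complex representation of the Galois group of a finite Galois extension of non-Archimedean local fields of residue characteristic $2$. We prove that
$0\le \mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le \mathrm{Sw}(\rho)$
and that both bounds are attained. The upper bound settles a conjecture posed in a paper of Henniart and Oi. The proof induces $\rho$ from a character through a tower of quadratic extensions, each chosen at the last ramification group on which the representation stays irreducible, and shows that the losses along the tower are paid for by a gain at its top.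
\end{abstract}

\section{Introduction}

Let $F$ be a non-Archimedean local field of residue characteristic $p$, and let $E/F$ be a finite Galois extension with group $G$. Write $v_E$ for the normalized valuation of $E$ and $\mathcal{O}_E$ for its ring of integers. The ramification groups in the lower numbering are
\[
G_i=\{g\in G:\ v_E(g(a)-a)\ge i+1\ \text{ for all } a\in\mathcal{O}_E\},\qquad i\ge 0 .
\]
They are normal in $G$, they decrease, and they are trivial for large $i$; $G_0$ is the inertia subgroup, and $G_1$, the wild inertia subgroup, is a $p$-group. A \emph{Galois representation} is a finite-dimensional complex representation $\rho\colon G\to\mathrm{GL}_{\mathbb C}(V)$, and its \emph{Swan exponent} is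
\[
\mathrm{Sw}(\rho)=\sum_{i\ge1}\frac{|G_i|}{|G_0|}\bigl(\dim V-\dim V^{G_i}\bigr).
\]
It is additive in $\rho$, it vanishes exactly when $G_1$ acts trivially, and it measures how deep into the filtration the action of $G_1$ persists.

The square $\rho\otimes\rho$ splits as $\mathrm{Sym}^2\rho\oplus\wedge^2\rho$, and one may ask how its Swan exponent is shared between the two summands. The difference $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)$ is the Swan exponent of a virtual representation of dimension $\dim\rho$ whose character is $g\mapsto\operatorname{tr}\rho(g^2)$, so it is natural to compare it with $\mathrm{Sw}(\rho)$. For odd $p$, squaring permutes each wild ramification group and the two numbers are equal (Proposition~\ref{prop:odd}). For $p=2$, squaring maps $G_i$ into $G_{i+1}$ for $i\ge1$, and one expects it to lower the ramification. This is what happens in dimension one: $\mathrm{Sym}^2\chi=\chi^2$ and $\wedge^2\chi=0$, and $\mathrm{Sw}(\chi^2)\le\mathrm{Sw}(\chi)$ because $\chi^2$ is trivial wherever $\chi$ is. In higher dimension there is a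 force in the other direction: if $\rho$ is symplectic, then $\wedge^2\rho$ contains the trivial representation, which makes $\mathrm{Sw}(\wedge^2\rho)$ small and the difference large. It is known that for $p=2$ every Galois representation satisfies $0\le\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le2\,\mathrm{Sw}(\rho)$. The following sharper bound is posed in the paper \cite{HO} of Henniart and Oi.

\medskip
\noindent\textbf{Conjecture.} \emph{Assume $p=2$ and $G=G_1$. Every irreducible faithful Galois representation $\rho$ satisfies $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le\mathrm{Sw}(\rho)$.}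
\medskip

\begin{theorem}\label{thm:wild}
Let $p=2$ and $G=G_1$. Then $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le\mathrm{Sw}(\rho)$ for every representation $\rho$ of $G$. In particular, the Conjecture holds.
\end{theorem}

Thus neither faithfulness nor irreducibility is needed. The hypothesis $G=G_1$ can be removed as well. Call a representation \emph{symplectic} if it carries an invariant nondegenerate alternating bilinear form.

\begin{theorem}\label{thm:main}
Let $p=2$, let $E/F$ be any finite Galois extension with group $G$, and let $\rho$ be any Galois representation. Then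
\[
0\le\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le\mathrm{Sw}(\rho).
\]
\begin{enumerate}
\item[(1)] The left inequality is an equality if and only if $\rho(G_1)$ has exponent dividing $2$.
\item[(2)] If the right inequality is an equality, then every nontrivial irreducible constituent of $\rho|_{G_1}$ is symplectic.
\item[(3)] Both bounds are attained with $\mathrm{Sw}(\rho)>0$, so the constants $0$ and $1$ are best possible.
\item[(4)] Suppose $G=G_1$. Set $i(g)=\max\{i:g\in G_i\}$ for $g\ne1$ and $i(1)=0$. Then $\delta(h)=\sum_{g^2=h}i(g)-i(h)$ is the character of a representation of $G$.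
\end{enumerate}
\end{theorem}

The lower bound is a termwise inequality in a character formula (Section~\ref{sec:formula}). The upper bound is not: a quaternion extension (Section~\ref{sec:Q8}) shows that it contains arithmetic information about the possible ramification breaks. The mechanism of the proof is already visible in dimension two (Section~\ref{sec:dim2}), where $\rho$ is induced from a character of a quadratic extension with break $t$: the character gains at least $t$, and the induction loses at most $t$. In general there is a tower of quadratic extensions, with one gain at the top and a possible loss at each step, and the point is to bound the total loss (Sections~\ref{sec:step} and~\ref{sec:tower}).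

\medskip
\noindent\textbf{Conventions.} A \emph{linear character} is a one-dimensional representation, and a \emph{quadratic character} is a linear character of order $2$. We write $\kappa A$ for $\kappa\otimes A$. A \emph{constituent} is an irreducible subrepresentation. For a field $L$ between $F$ and $E$, we write $\mathrm{Sw}_L$ for the Swan exponent of representations of $H=\mathrm{Gal}(E/L)$, formed with the ramification groups of $E/L$; by definition these are $H_i=H\cap G_i$.

\section{The character formula}\label{sec:formula}

For $g\in G_1\setminus\{1\}$ let $i(g)=\max\{i:g\in G_i\}\ge1$, and put $i(1)=0$. The function $i$ is invariant under inversion and under conjugation by $G$. We have $|G_i|(\dim V-\dim V^{G_i})=\sum_{g\in G_i}(\dim V-\operatorname{tr}\rho(g))$. In the definition of $\mathrm{Sw}(\rho)$ an element $g\ne1$ of $G_1$ therefore contributes once for each $1\le i\le i(g)$, and $g=1$ contributes nothing, so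
\begin{equation}\label{eq:char}
\mathrm{Sw}(\rho)=\frac1{|G_0|}\sum_{g\in G_1}i(g)\bigl(\dim\rho-\operatorname{tr}\rho(g)\bigr).
\end{equation}
The right side is linear in the character and extends $\mathrm{Sw}$ to virtual representations.

Put $\psi^2\rho=\mathrm{Sym}^2\rho-\wedge^2\rho$. If $\rho(g)$ has eigenvalues $\alpha_1,\dots,\alpha_n$, the character of $\psi^2\rho$ at $g$ is $\sum_{j\le k}\alpha_j\alpha_k-\sum_{j<k}\alpha_j\alpha_k=\sum_j\alpha_j^2=\operatorname{tr}\rho(g^2)$. So $\psi^2\rho$ has dimension $\dim\rho$, and it is additive in $\rho$, although $\mathrm{Sym}^2$ and $\wedge^2$ are not. Define the \emph{defect}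
\[
D_F(\rho)=\mathrm{Sw}(\rho)-\mathrm{Sw}(\psi^2\rho)=\mathrm{Sw}(\rho)-\mathrm{Sw}(\mathrm{Sym}^2\rho)+\mathrm{Sw}(\wedge^2\rho).
\]
It is additive, and the upper bound to be proved is $D_F(\rho)\ge0$.

\begin{proposition}\label{prop:odd}
If $p$ is odd, then $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)=\mathrm{Sw}(\rho)$ for every $\rho$.
\end{proposition}

\begin{proof}
For $i\ge1$ the group $G_i$ has odd order, so $g\mapsto g^2$ is a bijection of $G_i$ and $\sum_{g\in G_i}\operatorname{tr}\rho(g^2)=\sum_{g\in G_i}\operatorname{tr}\rho(g)$. Hence each $G_i$ contributes the same amount to $\mathrm{Sw}(\psi^2\rho)$ and to $\mathrm{Sw}(\rho)$.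
\end{proof}

\begin{proposition}\label{prop:lower}
We have $\mathrm{Sw}(\psi^2\rho)\ge0$, with equality if and only if $\rho(g)^2=1$ for all $g\in G_1$.
\end{proposition}

\begin{proof}
Pairing $g$ with $g^{-1}$ in \eqref{eq:char} gives
\[
\mathrm{Sw}(\psi^2\rho)=\frac1{|G_0|}\sum_{1\ne g\in G_1}i(g)\bigl(\dim\rho-\operatorname{Re}\operatorname{tr}\rho(g^2)\bigr).
\]
The eigenvalues of $\rho(g^2)$ are roots of unity and $i(g)\ge1$. So every term is nonnegative, and it vanishes if and only if $\rho(g^2)=1$.
\end{proof}

Tame ramification only rescales the problem.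

\begin{lemma}\label{lem:tame}
Let $F_1=E^{G_1}$ and $G'=\mathrm{Gal}(E/F_1)=G_1$. Then $G'=G'_1$, and $D_F(\rho)=[G_0:G_1]^{-1}D_{F_1}(\rho|_{G_1})$.
\end{lemma}

\begin{proof}
We have $G'_0=G'_1=G_1$ and $G'_i=G_i$ for $i\ge1$. By definition $\mathrm{Sw}_F(\rho)=[G_0:G_1]^{-1}\mathrm{Sw}_{F_1}(\rho|_{G_1})$, and restriction commutes with $\psi^2$.
\end{proof}

\section{A quaternion extension}\label{sec:Q8}

Let $p=2$, and suppose that $G=G_1$ is the quaternion group $Q_8$, with central involution $z$. Let $\rho$ be its faithful irreducible representation, of dimension $2$: $\rho(z)=-1$, and the six elements of order $4$ have eigenvalues $\pm\sqrt{-1}$. Suppose that $i(g)=t$ for all $g$ of order $4$ and $i(z)=n>t$. An element $g$ of order $4$ has $2-\operatorname{tr}\rho(g)=2$ but $2-\operatorname{tr}\rho(g^2)=4$, so the inequality $D_F(\rho)\ge0$ fails term by term in \eqref{eq:char}. Summing,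
\begin{equation}\label{eq:Q8}
\mathrm{Sw}(\rho)=\frac{6\cdot2t+4n}{8}=\frac{3t+n}2,\qquad \mathrm{Sw}(\psi^2\rho)=\frac{6\cdot4t}{8}=3t,\qquad D_F(\rho)=\frac{n-3t}2 .
\end{equation}
The Conjecture thus asserts that $n\ge3t$. For every $n>t$ the quotients $G_i/G_{i+1}$ are elementary abelian and central in $G/G_{i+1}$, so these properties of the filtration cannot suffice; the bound will come from class field theory (Example~\ref{ex:Q8again}). The case $n=3t$ occurs.

\begin{proposition}\label{prop:Q8}
There is an extension $E/F$ in characteristic $2$ with $G=G_1\cong Q_8$, $G_2=G_3=\langle z\rangle$ and $G_4=1$. For it, $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)=3=\mathrm{Sw}(\rho)$, and the three quadratic characters of $G$ have Swan exponent $1$.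
\end{proposition}

\begin{proof}
Let $k=\mathbb F_4$, $K=k((x^{-1}))$ and $E=K(y)$ with $y^2+y=x^3$; this is the completion at infinity of the curve $y^2+y=x^3$ over $k$. Since $y$ has negative valuation, $2v(y)=3v(x)$ for the valuation of $E$. So $E/K$ is a ramified quadratic extension with residue field $k$, the normalized valuation has $v(x)=-2$ and $v(y)=-3$, and $\pi=x/y$ is a uniformizer.

Let $a,b\in k$ with $b^2+b=a^3$. There are eight such pairs: $b\in\{0,1\}$ for $a=0$, and $b\in k\setminus\mathbb F_2$ for each $a\neq0$. The substitution $x\mapsto x+a$ is a continuous $k$-automorphism of $K$. Since $a^4=a$, the element $y'=y+a^2x+b$ satisfies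
\[
y'^2+y'=x^3+ax^2+a^2x+a^3=(x+a)^3,
\]
so the automorphism extends to an automorphism $g_{a,b}$ of $E$ with $g_{a,b}(y)=y'$. Evaluating on $x$ and $y$ gives $g_{a,b}\,g_{a',b'}=g_{a+a',\,b''}$ with $b''=b+b'+aa'^2$, and $b''^2+b''=a^3+a'^3+a^2a'+aa'^2=(a+a')^3$. So the $g_{a,b}$ form a group $G$ of order $8$, in which $g_{a,b}^2=g_{0,a^3}$. The six elements with $a\ne0$ have square $z=g_{0,1}$, and $z$ is the only involution; hence $G\cong Q_8$.

The field $F=E^G$ is closed in $E$, contains $k$ and has index $8$, so it is a local field and $E/F$ is totally ramified with group $G$. Then $\mathcal{O}_E=\mathcal{O}_F[\pi]$, and $i(g)=v(g(\pi)/\pi-1)$ for $g\ne1$. We have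
\[
\frac{g_{a,b}(\pi)}{\pi}=\Bigl(1+\frac ax\Bigr)\Bigl(1+\frac{a^2x}y+\frac by\Bigr)^{-1},
\]
where $1/x$, $x/y$, $1/y$ have valuations $2$, $1$, $3$. So $i(g_{a,b})=1$ for $a\ne0$ and $i(z)=3$. This is the stated filtration, with $t=1$ and $n=3$ in \eqref{eq:Q8}. A quadratic character is trivial on $G_2=\langle z\rangle$ and nontrivial on $G_1=G$, so its Swan exponent is $1$.
\end{proof}

Here $\wedge^2\rho=\det\rho=1$, and $\mathrm{Sym}^2\rho$, whose character is $3$ on $\langle z\rangle$ and $-1$ elsewhere, is the sum of the three quadratic characters. All the ramification of $\rho\otimes\rho$ sits in $\mathrm{Sym}^2\rho$.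

\section{Slopes and quadratic extensions}\label{sec:ram}

\emph{From here to the end of Section~\ref{sec:tower}, $p=2$ and $G=G_1$.} Then $G=G_0=G_1$ is a $2$-group and $E/F$ is totally ramified. For every intermediate field $L$, the group $H=\mathrm{Gal}(E/L)$ satisfies $H=H_1$, so everything below applies to $E/L$ as well. We recall four standard facts, for which see \cite[Ch.~IV, VI, XV]{Serre}.

\medskip
\noindent\textbf{(A) Upper numbering and slopes.} For real $u\ge0$ put $G_u=G_{\lceil u\rceil}$ and $\varphi_{E/F}(u)=\int_0^u|G_x|/|G_0|\,dx$. This is an increasing homeomorphism of $[0,\infty)$, and the upper numbering is defined by $G^{\varphi_{E/F}(u)}=G_u$. The groups $G^r$ are normal and decrease; $G^r=G$ for $0<r\le1$ because $G=G_1$, and $G^r=1$ for large $r$. The filtration is left-continuous: for $t>0$ we have $G^r=G^t$ for $r$ slightly below $t$. Put $G^{t+}=\bigcup_{r>t}G^r$; it equals $G^r$ for $r$ slightly above $t$. The substitution $r=\varphi_{E/F}(u)$ turns the definition of the Swan exponent into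
\begin{equation}\label{eq:int}
\mathrm{Sw}(\rho)=\int_0^\infty\bigl(\dim V-\dim V^{G^r}\bigr)\,dr .
\end{equation}
If $\tau$ is irreducible, each space of $G^r$-invariants is $G$-stable, hence zero or everything. So $\mathrm{Sw}(\tau)=\lambda\dim\tau$, where the \emph{slope} $\lambda$ of $\tau$ is $\sup\{r>0:\tau|_{G^r}\ne1\}$, or $0$ if there is no such $r$. Slope $0$ means that $\tau$ is trivial, and the slope of a linear character is its Swan exponent. By left-continuity, for $a>0$, $\tau$ is trivial on $G^a$ if and only if its slope is less than $a$. Hence for any representation $V$, the space $V^{G^a}$ is the sum of the constituents of slope less than $a$.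

\medskip
\noindent\textbf{(B) Graded pieces.} Let $\pi$ be a uniformizer of $E$, let $\mathfrak p_E$ be the maximal ideal and $k_E$ the residue field. The maps $\theta_0(g)=g(\pi)/\pi$ and $\theta_i(g)=g(\pi)/\pi-1$ induce injective homomorphisms $G_0/G_1\to k_E^\times$ and $G_i/G_{i+1}\to\mathfrak p_E^i/\mathfrak p_E^{i+1}$ for $i\ge1$, and $\theta_i(ghg^{-1})=\theta_0(g)^i\theta_i(h)$ for $g\in G_0$, $h\in G_i$ \cite[Ch.~IV, Prop.~9]{Serre}. As $\theta_0=1$ on $G=G_1$, the group $G_i/G_{i+1}$ is an elementary abelian $2$-group on which $G$ acts trivially by conjugation. For $t=\varphi_{E/F}(u)>0$, the quotient $G^t/G^{t+}$ is $G_u/G_{u+1}$ if $u$ is an integer and trivial otherwise. So $G^t/G^{t+}$ \emph{is elementary abelian and central in} $G/G^{t+}$.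

\medskip
\noindent\textbf{(C) Quotients.} If $H$ is normal in $G$, then $(G/H)^r=G^rH/H$ (Herbrand's theorem). By \eqref{eq:int}, a representation of $G/H$ has the same Swan exponent as its inflation to $G$.

\medskip
\noindent\textbf{(D) Class field theory.} Let $U_F^b=1+\mathfrak p_F^b$. View a linear character $\chi$ of $G$ as a character of $F^\times$ through the reciprocity map. For integers $b\ge1$ this map sends $U_F^b$ onto the image of $G^b$ in the abelianization of $G$, so $\chi|_{U_F^b}=1$ if and only if $\mathrm{Sw}(\chi)<b$. Moreover $\mathrm{Sw}(\chi)$ is an integer (Hasse--Arf theorem). If $L/F$ is Galois, $\chi$ is a linear character of $H=\mathrm{Gal}(E/L)$ and $s\in G$, then $\chi^s\colon h\mapsto\chi(shs^{-1})$ corresponds to $x\mapsto\chi(s(x))$ on $L^\times$.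

\medskip
The upper numbering does not restrict well to subgroups. For a subgroup of index $2$, however, it does so up to the break of the quadratic extension, and this range is all that we shall use. Let $e_L=v_L(2)$, which is $\infty$ in characteristic $2$.

\begin{lemma}\label{lem:quad}
Let $\kappa$ be a quadratic character of $G$, $H=\ker\kappa$, $L=E^H$ and $t=\mathrm{Sw}(\kappa)$. Let $\theta$ be a representation of $H$.
\begin{enumerate}
\item[(i)] For $0<a\le t$ we have $G^a\not\subset H$, $H^a=H\cap G^a$ and $(\mathrm{Ind}_H^G\theta)|_{G^a}\cong\mathrm{Ind}_{H^a}^{G^a}(\theta|_{H^a})$. In particular, if $\mathrm{Ind}_H^G\theta$ has no constituent of slope less than $a$, then neither has $\theta$.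
\item[(ii)] $\mathrm{Sw}_F(\mathrm{Ind}_H^G\theta)=\mathrm{Sw}_L(\theta)+t\dim\theta$.
\item[(iii)] The number $t$ is a positive integer, and $t\le e_L$. If $s$ is the nontrivial element of $\mathrm{Gal}(L/F)$, then $x/s(x)\in U_L^{j+t}$ for all $j\ge1$ and $x\in U_L^j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The slope of $\kappa$ is $t>0$, so $\kappa$ is nontrivial on $G^t$, and on $G^a\supset G^t$. Write $t=\varphi_{E/F}(u_0)$. For $0\le x\le u_0$ the group $G_x$ contains $G^t$, so $H_x=H\cap G_x$ has index $2$ in $G_x$ and $|H_x|/|H_0|=|G_x|/|G_0|$. Hence $\varphi_{E/L}=\varphi_{E/F}$ on $[0,u_0]$, and for $a=\varphi_{E/F}(u)$ with $u\le u_0$ we get $H^a=H_u=H\cap G^a$. Let $W$ be the space of $\theta$ and choose $s\in G^a\setminus H$. Then $\mathrm{Ind}_H^G\theta=W\oplus sW$, and as a representation of $G^a=H^a\cup sH^a$ this is induced from $W|_{H^a}$. By Frobenius reciprocity $\dim(\mathrm{Ind}_H^G\theta)^{G^a}=\dim W^{H^a}$, and (A) gives the last claim.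

(ii) This is a case of the conductor formula for induced representations; here it follows from \eqref{eq:char}. Let $d=\dim\theta$ and $s\in G\setminus H$. The character of $\mathrm{Ind}\,\theta$ is $0$ off $H$ and $h\mapsto\operatorname{tr}\theta(h)+\operatorname{tr}\theta(s^{-1}hs)$ on $H$. The function $i$ is invariant under conjugation by $s$, and its restriction to $H$ is the function $i$ of $E/L$. So
\[
\mathrm{Sw}_F(\mathrm{Ind}\,\theta)=\frac{1}{|G|}\sum_{g\notin H}2d\,i(g)+\frac2{|G|}\sum_{h\in H}i(h)\bigl(d-\operatorname{tr}\theta(h)\bigr).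
\]
The second term is $\mathrm{Sw}_L(\theta)$, and the first is $dt$ because $\mathrm{Sw}(\kappa)=|G|^{-1}\sum_{g\notin H}2\,i(g)$.

(iii) By (C) we may compute $\mathrm{Sw}(\kappa)$ on the group $\Gamma=\{1,s\}$ of the totally ramified extension $L/F$, where the definition gives the largest integer $i$ with $s\in\Gamma_i$. So $t$ is a positive integer, $s(c)-c\in\mathfrak p_L^{t+1}$ for $c\in\mathcal{O}_L$, and $v_L(s(\varpi)-\varpi)=t+1$ for a uniformizer $\varpi$ of $L$. For the bound $t\le e_L$ we may assume that the characteristic is $0$. Write $s(\varpi)-\varpi=(s(\varpi)+\varpi)-2\varpi$. The first term lies in $F$, so its valuation in $L$ is even or infinite, whereas $v_L(2\varpi)=2e_F+1$ is odd. Hence $t+1\le v_L(2\varpi)=e_L+1$. Finally let $x=1+c\varpi^j$ with $c\in\mathcal{O}_L$. Since $s(\varpi)/\varpi\in U_L^t$,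
\[
s(x)-x=\varpi^j\Bigl((s(c)-c)+s(c)\bigl(s(\varpi)^j/\varpi^j-1\bigr)\Bigr)\in\mathfrak p_L^{j+t},
\]
and $s(x)$ is a unit, so $x/s(x)\in U_L^{j+t}$.
\end{proof}

\section{The last level of irreducibility}\label{sec:choice}

An irreducible representation $\rho$ of dimension greater than $1$ may be induced from several subgroups of index $2$. We want one for which the range $a\le t$ of Lemma~\ref{lem:quad}(i) is also a range in which $\rho|_{G^a}$ is irreducible, so that Schur's lemma controls the constituents of small slope in $\rho\otimes\rho$. The ramification filtration provides such a subgroup.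

The set of $r>0$ such that $\rho|_{G^r}$ is irreducible contains $(0,1]$, contains all smaller positive numbers along with any of its members, and is bounded since $\dim\rho>1$. By left-continuity it has a largest element, which we denote by $t(\rho)$.

\begin{proposition}\label{prop:choice}
Let $\rho$ be irreducible on $V$, $\dim V>1$, and $t=t(\rho)$. There are a quadratic character $\kappa$ of $G$ with $\mathrm{Sw}(\kappa)=t$ and a representation $\sigma$ of $H=\ker\kappa$ with $\rho\cong\mathrm{Ind}_H^G\sigma$. Moreover:
\begin{enumerate}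
\item[(i)] $\sigma|_{H^t}$ is irreducible; so $\sigma$ is irreducible, and $t(\sigma)\ge t$ if $\dim\sigma>1$;
\item[(ii)] $\dim(V\otimes V)^{G^t}\le1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Put $N=G^{t+}$. By the choice of $t$, $\rho|_{G^t}$ is irreducible and $\rho|_N$ is reducible, so $\mathcal E=\mathrm{End}_N(V)$ is larger than $\mathbb C$. The group $G/N$ acts on $\mathcal E$ by conjugation. By (B), $\mathcal E=\bigoplus_c\mathcal E_c$, where $c$ runs over the homomorphisms $G^t/N\to\{\pm1\}$ and $G^t$ acts on $\mathcal E_c$ through $c$; each $\mathcal E_c$ is $G$-stable because $G^t/N$ is central in $G/N$. An element of $\mathcal E_c$ is a $G^t$-homomorphism $c\rho\to\rho$. By Schur's lemma for $\rho|_{G^t}$, we have $\mathcal E_1=\mathbb C$ and $\dim\mathcal E_c\le1$, and nonzero elements of $\mathcal E_c$ are invertible.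

Choose $c\ne1$ with $\mathcal E_c=\mathbb CT\ne0$. Then $G$ acts on this line by a linear character $\kappa$, that is, $\rho(g)T\rho(g)^{-1}=\kappa(g)T$. It is nontrivial on $G^t$ and trivial on $N$, so $\mathrm{Sw}(\kappa)=t$. Since $c^2=1$, the element $T^2\in\mathcal E_1$ is a nonzero scalar. Conjugating it by $\rho(g)$ gives $\kappa(g)^2=1$, and we may scale $T$ so that $T^2=1$. Let $W$ and $W'$ be the eigenspaces of $T$ for $+1$ and $-1$. Elements of $H$ commute with $T$ and preserve $W$ and $W'$; elements outside $H$ anticommute with $T$ and exchange them. So $V=W\oplus sW$ for $s\notin H$, which says that $\rho=\mathrm{Ind}_H^G\sigma$ for the representation $\sigma$ of $H$ on $W$.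

(i) By Lemma~\ref{lem:quad}(i), the irreducible representation $\rho|_{G^t}$ is induced from $\sigma|_{H^t}$, which must then be irreducible.

(ii) We have $(V\otimes V)^{G^t}=\mathrm{Hom}_{G^t}(V^\vee,V)$, and both $V^\vee$ and $V$ are irreducible under $G^t$.
\end{proof}

The hypothesis $G=G_1$ entered twice: it makes $t(\rho)$ well defined and positive, and it makes the lines $\mathcal E_c$ stable under $G$. The hypothesis $p=2$ makes $\kappa$ quadratic.

\begin{remark}
Every quadratic character $\kappa'$ with $\kappa'\rho\cong\rho$ occurs in $\mathrm{End}(V)$, and $\mathrm{End}(V)^{G^t}=\mathbb C$ is the trivial representation; so $\mathrm{Sw}(\kappa')\ge t$. Thus $\kappa$, which satisfies $\kappa\rho\cong\rho$ through $T$, has the smallest Swan exponent among such characters.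
\end{remark}

\section{Dimensions one and two}\label{sec:dim2}

For a linear character, $\psi^2\chi=\chi^2$. Squaring in $F^\times$ moves units deep into the unit filtration, so the defect is not only nonnegative but large.

\begin{lemma}\label{lem:char}
Let $\chi$ be a linear character of $G$ and $b=\mathrm{Sw}(\chi)$. Then $D_F(\chi)\ge\min(\lceil b/2\rceil,e_F)$. In particular $D_F(\chi)\ge0$, and $D_F(\chi)\ge1$ if $\chi\neq1$.
\end{lemma}

\begin{proof}
For $j\ge1$ and $x=1+y\in U_F^j$ we have $x^2=1+2y+y^2\in U_F^{\min(2j,\,j+e_F)}$. By (D), $b$ is an integer and $\chi$ is trivial on $U_F^{b+1}$. So $\chi^2$ is trivial on $U_F^j$ as soon as $2j\ge b+1$ and $j+e_F\ge b+1$, that is, for $j=1+\max(\lfloor b/2\rfloor,b-e_F)$. By (D) again, $\mathrm{Sw}(\chi^2)$ is an integer less than $j$, and $D_F(\chi)=b-\mathrm{Sw}(\chi^2)\ge\min(\lceil b/2\rceil,e_F)$. If $\chi\ne1$, then $b\ge1$.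
\end{proof}

To use this gain we need $b$ to be large. For the character that induces a two-dimensional $\rho$, irreducibility of $\rho|_{G^t}$ forces $\chi$ to differ from its conjugate at depth $t$, and passing from $x$ to $x/s(x)$ adds $t$ to the depth.

\begin{proposition}\label{prop:top}
Let $\rho$ be irreducible of dimension $2$, $t=t(\rho)$, and $\rho=\mathrm{Ind}_H^G\chi$ as in Proposition~\ref{prop:choice}, with $L=E^H$. Then $\mathrm{Sw}_L(\chi)\ge2t$ and $D_L(\chi)\ge t$.
\end{proposition}

\begin{proof}
Choose $s\in G^t\setminus H$ and write $V=\mathbb Cw\oplus\mathbb Csw$, where $H$ acts on $w$ by $\chi$. It acts on $sw$ by $h\mapsto\chi(s^{-1}hs)$, which is $\chi^s$ because $s^2\in H$. If $\chi$ and $\chi^s$ agreed on $H^t$, then $H^t$ would act on $V$ by scalars, and an eigenvector of $s$ would span a line stable under $G^t=H^t\cup sH^t$; but $\rho|_{G^t}$ is irreducible. So $\chi/\chi^s$ is nontrivial on $H^t$. As $t$ is a positive integer, (D) gives $x\in U_L^t$ with $1\ne(\chi/\chi^s)(x)=\chi(x/s(x))$. By Lemma~\ref{lem:quad}(iii), $x/s(x)\in U_L^{2t}$. So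 $\chi$ is nontrivial on $U_L^{2t}$, and $\mathrm{Sw}_L(\chi)\ge2t$ by (D). Since also $e_L\ge t$, Lemma~\ref{lem:char} over $L$ gives $D_L(\chi)\ge t$.
\end{proof}

We can now prove $D_F(\rho)\ge0$ in dimension two by hand. In $\mathrm{Sym}^2V$, the vectors $w^2$ and $(sw)^2$ span a copy of $\mathrm{Ind}\,\chi^2$. The group $H$ acts on $w\cdot sw\in\mathrm{Sym}^2V$ and on $w\wedge sw\in\wedge^2V$ by the same character $\chi\chi^s$, while $s$ multiplies the first by $\chi(s^2)$ and the second by $-\chi(s^2)$. Therefore
\[
\psi^2\rho=\mathrm{Ind}\,\chi^2+\kappa\det\rho-\det\rho .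
\]
By Lemma~\ref{lem:quad}(ii), the term $t$ cancels in $\mathrm{Sw}(\mathrm{Ind}\,\chi)-\mathrm{Sw}(\mathrm{Ind}\,\chi^2)$, so $D_F(\rho)=D_L(\chi)-\ell$ with $\ell=\mathrm{Sw}(\kappa\det\rho)-\mathrm{Sw}(\det\rho)$. Let $\lambda=\mathrm{Sw}(\det\rho)$. If $\lambda\ge t$, then $\kappa\det\rho$ is trivial on $G^r$ for $r>\lambda$, so $\ell\le0$ and $D_F(\rho)\ge t$. If $\lambda<t$, then $\kappa\det\rho$ is nontrivial on $G^t$ and trivial on $G^{t+}$, so $\ell=t-\lambda$ and $D_F(\rho)\ge\lambda\geq0$. The loss is the length of the interval $[\lambda,t]$, and the gain is at least the length of $[0,t]$.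

\begin{example}\label{ex:Q8again}
In the setting of \eqref{eq:Q8} we have $G^r=G$ for $r\le t$ and $G^{t+}=\langle z\rangle$, so $t(\rho)=t$. The group $H$ is cyclic of order $4$ and $\chi$ is faithful, so $\mathrm{Sw}_L(\chi)=t+(n-t)/2$, and the inequality $\mathrm{Sw}_L(\chi)\ge2t$ is exactly $n\ge3t$. For the extension of Proposition~\ref{prop:Q8}, $\mathrm{Sw}_L(\chi)=2$ and $\mathrm{Sw}_L(\chi^2)=1$, so the gain is $1$; and $\det\rho=1$, so the loss is $1$.
\end{example}

\section{One induction step}\label{sec:step}

Let $\rho=\mathrm{Ind}_H^G\sigma$, $\kappa$, $t$ be as in Proposition~\ref{prop:choice}, with $L=E^H$ and $V=W\oplus sW$. In higher dimension the lines spanned by $w\cdot sw$ and $w\wedge sw$ become two representations that still differ by the twist $\kappa$.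

\begin{lemma}\label{lem:A}
There is a representation $A$ of $G$ such that
\[
\mathrm{Sym}^2\rho\cong\mathrm{Ind}(\mathrm{Sym}^2\sigma)\oplus A,\qquad\wedge^2\rho\cong\mathrm{Ind}(\wedge^2\sigma)\oplus\kappa A,\qquad\rho\otimes\rho\cong\mathrm{Ind}(\sigma\otimes\sigma)\oplus A\oplus\kappa A .
\]
Consequently $D_F(\rho)=D_L(\sigma)-\ell$, where $\ell=\mathrm{Sw}(A)-\mathrm{Sw}(\kappa A)$.
\end{lemma}

\begin{proof}
Identify $\mathrm{Sym}^2V$ and $\wedge^2V$ with the eigenspaces for $+1$ and $-1$ of the swap $v\otimes v'\mapsto v'\otimes v$ on $V\otimes V$. We have $V\otimes V=Y\oplus X$ with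
\[
Y=(W\otimes W)\oplus(sW\otimes sW),\qquad X=(W\otimes sW)\oplus(sW\otimes W),
\]
and both summands are stable under $G$ and under the swap. The space $Y$ is $\mathrm{Ind}(\sigma\otimes\sigma)$, and its swap eigenspaces are $\mathrm{Ind}(\mathrm{Sym}^2\sigma)$ and $\mathrm{Ind}(\wedge^2\sigma)$. Let $X^\pm$ be the swap eigenspaces of $X$, and $A=X^+$. Let $J$ be $+1$ on $W\otimes sW$ and $-1$ on $sW\otimes W$. The swap exchanges these two summands, so it anticommutes with $J$, and $J$ maps $X^+$ bijectively onto $X^-$. Elements of $H$ preserve the two summands and elements outside $H$ exchange them, so $gJg^{-1}=\kappa(g)J$. Hence $X^-\cong\kappa A$, which gives the three decompositions.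

Thus $\psi^2\rho=\mathrm{Ind}(\psi^2\sigma)+A-\kappa A$. Lemma~\ref{lem:quad}(ii) extends to virtual representations by additivity, and $\dim\psi^2\sigma=\dim\sigma$. So $\mathrm{Sw}(\psi^2\rho)=\mathrm{Sw}_L(\psi^2\sigma)+t\dim\sigma+\ell$ and $\mathrm{Sw}(\rho)=\mathrm{Sw}_L(\sigma)+t\dim\sigma$. Subtract.
\end{proof}

The representation $A$ has dimension $(\dim\sigma)^2$, so a crude estimate would allow a loss proportional to that dimension. The choice $t=t(\rho)$ reduces the loss to the contribution of a single line. Call the step from $\rho$ to $\sigma$ \emph{bad} if $(\kappa A)^{G^t}\ne0$. In that case $(\kappa A)^{G^t}$ is a $G$-stable line by Proposition~\ref{prop:choice}(ii); let $\xi$ be the linear character by which $G$ acts on it and $\lambda=\mathrm{Sw}(\xi)$, so that $0\le\lambda<t$. In dimension two, the step is bad when $\mathrm{Sw}(\det\rho)<t$, and then $\xi=\det\rho$.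

\begin{lemma}\label{lem:loss}
If the step is not bad, then $\ell\le0$. If it is bad, then $\ell=t-\lambda$, the character $\xi$ occurs in $\wedge^2\rho$, and $\sigma\otimes\sigma$ has no constituent of slope less than $t$.
\end{lemma}

\begin{proof}
Since $\kappa$ is trivial on $G^r$ for $r>t$, formula \eqref{eq:int} gives
\[
\ell=\int_0^t\bigl(\dim(\kappa A)^{G^r}-\dim A^{G^r}\bigr)\,dr,
\]
and for $r\le t$ the $G^r$-invariants are contained in the $G^t$-invariants. If $(\kappa A)^{G^t}=0$, the integrand is at most $0$. Suppose the step is bad. By Lemma~\ref{lem:A},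
\[
(V\otimes V)^{G^t}\cong\mathrm{Ind}(\sigma\otimes\sigma)^{G^t}\oplus A^{G^t}\oplus(\kappa A)^{G^t},
\]
and the left side has dimension at most $1$. So the first two summands vanish. The integrand is then $1$ if $\xi$ is trivial on $G^r$, that is, for $\lambda<r\le t$, and $0$ otherwise; hence $\ell=t-\lambda$. We have $\xi\subset\kappa A\subset\wedge^2\rho$. Finally $\mathrm{Ind}(\sigma\otimes\sigma)$ has no constituent of slope less than $t$, and Lemma~\ref{lem:quad}(i) with $a=t$ passes this to $\sigma\otimes\sigma$.
\end{proof}

The last assertion is the one that limits the total loss: a bad step uses up the only line of slope less than $t$, and none is left for the later steps.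

\section{The tower}\label{sec:tower}

Let $\rho$ be irreducible with $\dim\rho>1$. Put $F_0=F$ and $\rho_0=\rho$. As long as $\dim\rho_{j-1}>1$, apply Proposition~\ref{prop:choice} to $\rho_{j-1}$ over $F_{j-1}$. This gives a quadratic extension $F_j/F_{j-1}$ inside $E$, cut out by a character of Swan exponent $t_j=t(\rho_{j-1})$, and an irreducible representation $\rho_j$ of $\mathrm{Gal}(E/F_j)$ with $\rho_{j-1}=\mathrm{Ind}\,\rho_j$. The dimension halves at each step, so after $m\ge1$ steps we reach a linear character $\chi=\rho_m$ over $M=F_m$. Slopes of representations of $\mathrm{Gal}(E/F_j)$ are taken over $F_j$. Call $j$ bad if the step from $\rho_{j-1}$ to $\rho_j$ is bad, and then write $\xi_j\subset\wedge^2\rho_{j-1}$ and $\lambda_j<t_j$ for $\xi$ and $\lambda$. By Lemmas~\ref{lem:A} and~\ref{lem:loss}, and by Proposition~\ref{prop:top} applied to $\rho_{m-1}$ over $F_{m-1}$,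
\begin{equation}\label{eq:sum}
D_F(\rho)\ \ge\ D_M(\chi)-\sum_{j\text{ bad}}(t_j-\lambda_j)\ \ge\ t_m-\sum_{j\text{ bad}}(t_j-\lambda_j).
\end{equation}
Bounding each loss by $t_j$ is not enough when several steps are bad. We show that the intervals $[\lambda_j,t_j]$ lie in $[0,t_m]$ and do not overlap.

\begin{lemma}\label{lem:order}
We have $t_1\le t_2\le\dots\le t_m$. If $j<k$ are both bad, then $\lambda_k\ge t_j$.
\end{lemma}

\begin{proof}
The inequality $t_{j+1}=t(\rho_j)\ge t_j$ for $j<m$ is Proposition~\ref{prop:choice}(i). Let $j<k$ be bad. We claim that $\rho_q\otimes\rho_q$ has no constituent of slope less than $t_j$ for $j\le q\le k-1$. For $q=j$ this is Lemma~\ref{lem:loss}. Let $q>j$ and assume the claim for $q-1$. By Lemma~\ref{lem:A}, $\mathrm{Ind}(\rho_q\otimes\rho_q)\subset\rho_{q-1}\otimes\rho_{q-1}$ has no constituent of slope less than $t_j$. Since $t_j\le t_q$, Lemma~\ref{lem:quad}(i) applies to $F_q/F_{q-1}$ with $a=t_j$ and gives the claim for $q$. Now $\xi_k$ is a constituent of $\rho_{k-1}\otimes\rho_{k-1}$, so $\lambda_k\ge t_j$.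
\end{proof}

\begin{proposition}\label{prop:final}
If no index is bad, then $D_F(\rho)\ge t_m>0$. Otherwise $D_F(\rho)\ge\lambda_{j_1}\ge0$, where $j_1$ is the smallest bad index.
\end{proposition}

\begin{proof}
The first claim is \eqref{eq:sum}. Let $j_1<\dots<j_N$ be the bad indices, $N\ge1$. By Lemma~\ref{lem:order},
\[
0\le\lambda_{j_1}<t_{j_1}\le\lambda_{j_2}<t_{j_2}\le\dots\le\lambda_{j_N}<t_{j_N}\le t_m .
\]
So the sum in \eqref{eq:sum} is the total length of intervals with disjoint interiors inside $[\lambda_{j_1},t_m]$. It is at most $t_m-\lambda_{j_1}$, and $D_F(\rho)\ge\lambda_{j_1}$.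
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wild}]
As $D_F$ is additive, we may take $\rho$ irreducible. Then $D_F(\rho)\ge0$ by Lemma~\ref{lem:char} if $\dim\rho=1$ and by Proposition~\ref{prop:final} if $\dim\rho>1$.
\end{proof}

\section{The general case, equality, and the character $\delta$}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The lower bound and (1) are Proposition~\ref{prop:lower}. The upper bound follows from Lemma~\ref{lem:tame} and Theorem~\ref{thm:wild} for $E/F_1$.

(2) An irreducible representation $\eta$ is symplectic if and only if $\wedge^2\eta$ contains the trivial representation. Indeed, $\wedge^2\eta$ contains it if and only if its dual $\wedge^2\eta^\vee$ does; a nonzero invariant vector of $\wedge^2\eta^\vee$ is a nonzero invariant alternating form on $\eta$, and its radical is a proper subrepresentation, hence zero.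

Suppose $D_F(\rho)=0$. By Lemma~\ref{lem:tame}, additivity and Theorem~\ref{thm:wild}, $D_{F_1}(\eta)=0$ for every constituent $\eta$ of $\rho|_{G_1}$. Let $\eta\ne1$. By Lemma~\ref{lem:char}, $\dim\eta>1$. Build the tower $\eta=\eta_0,\eta_1,\dots,\eta_m$ of Section~\ref{sec:tower} over $F_1$. By Proposition~\ref{prop:final}, some index is bad and $\lambda_{j_1}=0$, so $\xi_{j_1}$ is trivial and $\wedge^2\eta_{j_1-1}$ contains the trivial representation. This property descends along the tower: if $1\subset\wedge^2\eta_q$ with $q\ge1$, then $1\subset\mathrm{Ind}\,1\subset\mathrm{Ind}(\wedge^2\eta_q)\subset\wedge^2\eta_{q-1}$ by Lemma~\ref{lem:A}. So $1\subset\wedge^2\eta$, and $\eta$ is symplectic.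

(3) For a wildly ramified quadratic character $\kappa$, such as those of Proposition~\ref{prop:Q8}, we have $\mathrm{Sym}^2\kappa=1$, $\wedge^2\kappa=0$ and $\mathrm{Sw}(\kappa)>0$, so the lower bound is attained. The upper bound is attained by the two-dimensional representation of Proposition~\ref{prop:Q8}.

(4) Let $G=G_1$. By \eqref{eq:char}, grouping the elements $g$ according to $h=g^2$,
\[
D_F(\rho)=\frac1{|G|}\sum_{g\in G}i(g)\bigl(\operatorname{tr}\rho(g^2)-\operatorname{tr}\rho(g)\bigr)=\frac1{|G|}\sum_{h\in G}\delta(h)\operatorname{tr}\rho(h).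
\]
The function $\delta$ is a class function because $i$ is. So $\delta=\sum_\tau n_\tau\operatorname{tr}\tau$ over the irreducible representations $\tau$, with $n_\tau=|G|^{-1}\sum_h\delta(h)\overline{\operatorname{tr}\tau(h)}=D_F(\tau^\vee)\ge0$ by Theorem~\ref{thm:wild}. It remains to see that Swan exponents are integers. For linear characters this is (D). For an irreducible $\rho$ of larger dimension, Lemma~\ref{lem:quad}(ii) along the tower gives $\mathrm{Sw}(\rho)=\mathrm{Sw}_M(\chi)+\sum_jt_j\dim\rho_j$, and the $t_j$ are integers. The general case follows by additivity. So the $n_\tau$ are nonnegative integers and $\delta$ is a character.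
\end{proof}

\begin{example}
For the extension of Proposition~\ref{prop:Q8}, $\delta(1)=i(z)=3$, $\delta(z)=6\cdot1-3=3$, and $\delta(g)=-1$ for $g$ of order $4$, since such $g$ is not a square. So $\delta$ is the sum of the three quadratic characters, in agreement with $D_F(\kappa)=1$ for these characters and $D_F(\rho)=0$ for the two-dimensional representation.
\end{example}

\begin{thebibliography}{9}

\bibitem{HO}
Guy Henniart, Masao Oi, \emph{On Swan exponents of symmetric and exterior square Galois representations}, arXiv:2307.15248 (2023).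

\bibitem{Serre}
Serre, \emph{Local Fields}.

\end{thebibliography}
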